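# Counting relations in Koszul algebras: seven generators, seventeen relations, cohomological dimension three

## 1. Cohomological dimension one and two

Fix a field $k$. Let $A=\bigoplus_{j\ge 0}A_j$ be a graded $k$-algebra with $A_0=k$, generated by a finite-dimensional space $A_1$, and let $k=A/A_+$ be the trivial module. The groups $\operatorname{Ext}^{i,j}_A(k,k)$ carry a cohomological degree $i$ and an internal degree $j$.

**Definition.** $A$ is *Koszul* if $\operatorname{Ext}^{i,j}_A(k,k)=0$ whenever $i\ne j$. Its *cohomological dimension* is $d=\max\{i:\operatorname{Ext}^i_A(k,k)\neq0\}$; we assume throughout that it is finite and that $d\ge1$. We write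
$$b_i=\dim\operatorname{Ext}^{i,i}_A(k,k).$$

Here $b_1=\dim A_1$ is the number of generators, and $b_2$ is the number of relations in a minimal presentation. The paper "Subgroups of Bestvina-Brady groups" by Simone Blumer (arXiv:2502.03215, 2025) asks whether every Koszul algebra of cohomological dimension $d$ satisfies
$$b_2\le\frac{d-1}{2d}\,b_1^2. \tag{1}$$
In words: if you know the cohomological dimension and the number of generators, is this the largest possible number of relations?

For $d=1$ we have $b_2=0$, and (1) reads $0\le 0$. For $d=2$ the inequality is $b_2\le\frac14b_1^2$, and we prove it now.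

Write $A(t)=\sum_j\dim(A_j)\,t^j$. The minimal graded free resolution of $k$ has $i$-th term $A\otimes\operatorname{Tor}^A_i(k,k)$, and $\operatorname{Tor}^A_i(k,k)_j$ is dual to $\operatorname{Ext}^{i,j}_A(k,k)$. For a Koszul algebra the $i$-th term is therefore $A(-i)^{b_i}$, where $X(-1)_j=X_{j-1}$. The resolution is
$$0\to A(-d)^{b_d}\to\cdots\to A(-2)^{b_2}\to A(-1)^{b_1}\to A\to k\to0,$$
and counting dimensions in each internal degree gives
$$A(t)\cdot\sum_{i=0}^d(-1)^ib_it^i=1. \tag{2}$$

Let $d=2$, so $b_2>0$ and $A(t)=1/(1-b_1t+b_2t^2)$. Suppose $b_1^2<4b_2$. Then $1-b_1t+b_2t^2=(1-\lambda t)(1-\bar\lambda t)$ with $\lambda=re^{i\varphi}$, $r>0$, $0<\varphi<\pi$, and expanding gives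
$$\dim A_n=\frac{\lambda^{n+1}-\bar\lambda^{\,n+1}}{\lambda-\bar\lambda}=r^n\,\frac{\sin((n+1)\varphi)}{\sin\varphi}.$$
Take the first $n$ with $(n+1)\varphi>\pi$. Then $n\varphi\le\pi$, so $\pi<(n+1)\varphi\le\pi+\varphi<2\pi$ and $\dim A_n<0$, which is absurd. Hence $b_1^2\ge4b_2$, which is (1) for $d=2$.

## 2. Real roots, and why the cubic case is different

What did the argument use? It showed that $1-b_1t+b_2t^2$ has real roots. The corresponding statement in degree $d$ would be enough. Suppose
$$\sum_{i=0}^d b_it^i=\prod_{i=1}^d(1+\lambda_it)\quad\text{with all }\lambda_i\text{ real.}$$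
Then $b_1=\sum\lambda_i$ and $b_1^2-2b_2=\sum\lambda_i^2\ge\frac1d\left(\sum\lambda_i\right)^2=\frac1d b_1^2$ by the Cauchy–Schwarz inequality, and this rearranges to exactly (1).

So the first approach is to deduce real-rootedness from the nonnegativity of the coefficients of $A(t)$. In general, nonnegativity yields this: by Pringsheim's theorem, a power series with nonnegative coefficients and finite radius of convergence $\rho>0$ has a singularity at the point $\rho$ itself. Hence $\sum(-1)^ib_it^i$ has *one* positive real root, of smallest modulus. For a real quadratic, one real root forces the other to be real. For a cubic it does not: every real cubic has a real root, and the other two may be complex conjugates. This is the exact point where the argument stops.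

For instance, consider $1-7t+17t^2-16t^3$. Its inverse starts
$$1+7t+32t^2+121t^3+415t^4+1360t^5+\cdots,$$
by the recursion $\alpha_n=7\alpha_{n-1}-17\alpha_{n-2}+16\alpha_{n-3}$, and no negative coefficient is in sight. Yet $17>\frac13\cdot49$, so (1) with $d=3$ would be violated, and by the computation above this cubic does not have three real roots. Whether a Koszul algebra with these numbers *exists* is a matter of construction. It does.

**Theorem 1.** Let $k$ be any field and
$$A=k\langle a_1,a_2,c_1,c_2,p,q,m\rangle\Big/\left(\begin{array}{l} a_1(c_1+p),\ \ a_2(c_1+p),\ \ a_1(c_2+q)+c_1p,\ \ a_2(c_2+q)+c_2p,\\ pa_i,\ pc_i,\ qa_i,\ qc_i,\ a_im,\ c_im\ (i=1,2),\ \ qm\end{array}\right).$$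
Then $A$ is Koszul of cohomological dimension $3$, with $\dim\operatorname{Ext}^{i,i}_A(k,k)=1,7,17,16$ for $i=0,1,2,3$. In particular $17>\frac{3-1}{2\cdot3}\cdot7^2=\frac{49}3$.

**Theorem 2.** Write $b_i=\dim\operatorname{Ext}^{i,i}_A(k,k)$.

1. If $d\in\{1,2\}$, then $b_2\le\frac{d-1}{2d}b_1^2$ for all Koszul $A$ of cohomological dimension $d$.
2. For every $d\ge3$ and every field there is a Koszul algebra of cohomological dimension $d$ with $b_1=2d+1$, $b_2=2d^2-1$. For it, $2d\,b_2-(d-1)b_1^2=d+1>0$. So the inequality (1) holds for all Koszul algebras of cohomological dimension $d$ if and only if $d\le2$.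
3. The bound (1) reads $b_2\le\frac12\left(1-\frac1d\right)b_1^2$. For $d=3e$ there are Koszul algebras with $b_2=\frac12\left(1-\frac{45}{49d}\right)b_1^2$. So $b_2\le\frac12\left(1-\frac1{cd}\right)b_1^2$ fails for infinitely many $d$ whenever $c<49/45$ (here $c>0$ is a constant).
4. In the other direction, always $b_2\le\left(1-\frac1{4\cos^2(\pi/(d+2))}\right)b_1^2<\frac34b_1^2$.

Part 1 was proved in Section 1. No claim is made that the bound in part 4 is sharp.

## 3. Koszul duality and linear modules

From now on every algebra $S$ is graded with $S_0=k$ and finite-dimensional components. Modules are graded left modules, bounded below, with finite-dimensional components. Shifts are $X(-1)_j=X_{j-1}$ and $X(1)_j=X_{j+1}$, and $\operatorname{Tor}^S_i(X)=\operatorname{Tor}^S_i(k,X)$. A module concentrated in a single degree is a sum of copies of a shift of $k$, because $S_+$ raises degrees.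

**Koszul duality.** A *quadratic* algebra is $B=T(V)/(R)$ with $R\subset V\otimes V$. Its quadratic dual is $B^!=T(V^*)/(R^\perp)$, where $V^*\otimes V^*$ is identified with $(V\otimes V)^*$ by $(\phi\otimes\psi)(v\otimes w)=\phi(v)\psi(w)$. We use the following textbook facts (Priddy 1970; Polishchuk–Positselski, *Quadratic Algebras*, Ch. 2). If $B$ is Koszul, then $B$ is quadratic, $A=B^!$ is Koszul, $\dim\operatorname{Ext}^{i,i}_A(k,k)=\dim B_i$, and $A(t)B(-t)=1$. Also $(B^!)^!=B$.

So to find $A$ with prescribed $b_i$ and cohomological dimension $d$, we look for a *finite-dimensional* Koszul algebra $B$ with $\dim B_i=b_i$ and top degree $d$.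

**Example.** Let $G=k\oplus V$ with zero multiplication on $V=G_1$, $\dim V=n$. Here $R=V\otimes V$ and $R^\perp=0$, so $G^!=T(V^*)$ is the free algebra, with $b_1=n$ and $d=1$. That $G$ is Koszul is checked below.

**Example.** For a finite graph $\Gamma=(V,E)$, the universal enveloping algebra of the right-angled Artin Lie algebra is $k\langle V\rangle/(vw-wv:\{v,w\}\in E)$. Its quadratic dual is generated by the $v^*$ with $v^*v^*=0$, with $v^*w^*=-w^*v^*$ for edges and $v^*w^*=0$ for non-edges. This is an exterior algebra modulo a monomial ideal, with basis the cliques of $\Gamma$. These algebras are Koszul, so $b_1=|V|$, $b_2=|E|$ and $d$ is the clique number. Then (1) says $|E|\le\frac12\left(1-\frac1d\right)|V|^2$, which is Turán's bound. This is the case of (1) that the source quotes as known (Weigel, following Turán).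

**Definition.** A module $X$ is *linear* if $\operatorname{Tor}^S_i(X)_j=0$ for all $i\ne j$.

The case $i=0$ says that $X/S_+X$ lives in degree $0$, so a linear $X$ is generated by $X_0$; the case $i=1$ says its relations are generated in degree $1$; and so on. Free modules $S\otimes X_0$ with $X_0$ in degree $0$ are linear. The algebra $S$ is Koszul if and only if the module $k$ is linear.

**Example.** Over $G=k\oplus V$ the module $k$ is linear: the kernel of $G\to k$ is $V\cong k^n(-1)$, so for $i\ge1$ we get $\operatorname{Tor}_i(k)_j\hookrightarrow\operatorname{Tor}_{i-1}(k)^n_{j-1}$, and we induct on $i$. Over $k[x]/(x^3)$ the module $k$ is not linear: in its minimal resolution the maps are multiplication by $x,x^2,x,x^2,\dots$, so $\operatorname{Tor}_2(k)$ lives in degree $3$.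

**Lemma 1.** (a) Let $0\to X'\to X\to X''\to0$ be exact with $X$ linear and $X'=Y(-1)$, $Y$ linear. Then $X''$ is linear.

(b) Let $E\subset S$ be a graded subalgebra such that $S$ is free as a right $E$-module on homogeneous elements. If $W$ is a linear $E$-module, then $S\otimes_EW$ is a linear $S$-module.

**Proof.** (a) The sequence $\operatorname{Tor}_i(X)_j\to\operatorname{Tor}_i(X'')_j\to\operatorname{Tor}_{i-1}(X')_j=\operatorname{Tor}_{i-1}(Y)_{j-1}$ is exact, and for $i\ne j$ both outer terms vanish (for $i=0$ the last term is zero anyway).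

(b) Let $P_\bullet\to W$ be a graded free resolution over $E$. Since $S$ is free over $E$ on the right, $S\otimes_EP_\bullet$ is a free resolution of $S\otimes_EW$. Since $k\otimes_S(S\otimes_EP_\bullet)=k\otimes_EP_\bullet$, we get $\operatorname{Tor}^S_i(k,S\otimes_EW)=\operatorname{Tor}^E_i(k,W)$ with the same grading. $\square$

**Lemma 2.** If $S$ and $S'$ are Koszul, so is $S\otimes S'$.

**Proof.** The tensor product of free resolutions of $k$ over $S$ and $S'$ is a free resolution of $k$ over $S\otimes S'$. The Künneth formula gives $\operatorname{Tor}^{S\otimes S'}(k,k)=\operatorname{Tor}^S(k,k)\otimes\operatorname{Tor}^{S'}(k,k)$, with both degrees adding. If each factor lives in bidegrees $i=j$, so does the product. $\square$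

**Example (equality in (1)).** With $G=k\oplus k^n$, the algebra $G^{\otimes d}$ is Koszul with Hilbert series $(1+nt)^d$. Thus $b_1=dn$ and $b_2=\binom d2n^2=\frac{d-1}{2d}(dn)^2$. The bound (1) is attained for every $d$, and to beat it we may start from an algebra where equality holds and try to gain a little.

## 4. Adding one generator to an algebra of dimensions 1, 6, 12, 8

**Lemma 3.** Let $B$ be an algebra with augmentation $\varepsilon:B\to k$, and let $M$ be a linear $B$-module. On $\hat B=B\oplus M(-1)$ put
$$(b,x)(b',x')=(bb',\ bx'+\varepsilon(b')x).$$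
Then $\hat B$ is an associative algebra with $\hat B(t)=B(t)+tM(t)$, and every linear $B$-module, viewed as a $\hat B$-module via $\hat B\to B$, is a linear $\hat B$-module. In particular, if $B$ is Koszul, so is $\hat B$.

**Proof.** Both ways of bracketing $(b,x)(b',x')(b'',x'')$ give
$$\big(bb'b'',\ bb'x''+\varepsilon(b'')bx'+\varepsilon(b')\varepsilon(b'')x\big),$$
and $(1,0)$ is a unit. The Hilbert series is clear.

We show by induction on $i$, simultaneously for all linear $B$-modules $X$, that $\operatorname{Tor}^{\hat B}_i(X)_j=0$ for $j\ne i$. For $i=0$, $X/\hat B_+X=X/B_+X=X_0$. Let $i\ge1$. The ideal $M(-1)$ acts as zero on $X$, so the kernel of $\hat B\otimes X_0\to X$ is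
$$\Omega=\Omega_BX\oplus\big(M(-1)\otimes X_0\big),\qquad\Omega_BX=\ker(B\otimes X_0\to X)\subset B_+\otimes X_0 .$$
By the product formula, an element $(0,x)$ multiplies $(b',x')$ to $(0,\varepsilon(b')x)$, which is $0$ for $b'\in B_+$. So $M(-1)$ acts as zero on $\Omega$, and $\Omega$ is a direct sum of two $B$-modules viewed over $\hat B$.

Both summands of $\Omega(1)$ are linear over $B$. The second is $M\otimes X_0$ with $X_0$ in degree $0$. For the first, $\operatorname{Tor}^B_s(\Omega_BX)=\operatorname{Tor}^B_{s+1}(X)$ for all $s\ge0$. For $s\ge1$ this holds because $B\otimes X_0$ is free. For $s=0$ it holds because, in addition, $\operatorname{Tor}_0^B(B\otimes X_0)\to\operatorname{Tor}_0^B(X)$ is an isomorphism. Hence $\operatorname{Tor}^B_s(\Omega_BX(1))_j=\operatorname{Tor}^B_{s+1}(X)_{j+1}$, which is zero for $j\ne s$. So $\Omega(1)$ is a linear $B$-module, and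
$$\operatorname{Tor}^{\hat B}_i(X)_j\hookrightarrow\operatorname{Tor}^{\hat B}_{i-1}(\Omega)_j=\operatorname{Tor}^{\hat B}_{i-1}(\Omega(1))_{j-1}$$
vanishes for $j\ne i$ by induction. The last statement is the case $X=k$. $\square$

**Example.** For $B=k\oplus k^n$ with zero multiplication in positive degree and $M=B$, we get dimensions $1,n+1,n$ with $d=2$. Indeed $n\le\frac14(n+1)^2$, as (1) demands.

Now the arithmetic. Start from a Koszul $B$ with dimensions $1,6,12,8$, that is, Hilbert series $(1+2t)^3$, for which (1) is an equality. Take a linear module $M$ with one generator. Then $\hat B$ has $b_1=7$ and $b_2=12+\dim M_1$. We want $12+\dim M_1>\frac{49}3$, so $\dim M_1\ge5$; and to keep $d=3$ we need $M_3=0$. Write $M=B/I$. As $M$ is linear, $I$ is generated in degree $1$. If $\dim M_1=6$, then $I=0$, $M=B$ and $M_3\neq0$. So $\dim M_1=5$ and the target is: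

*Find a Koszul algebra $B$ of dimensions $1,6,12,8$ and an element $p\in B_1$ with $B_2\,p=B_3$ and $B/Bp$ linear.*

The first candidate is $B=G_1\otimes G_2\otimes G_3$ with $G_i=k\oplus V_i$, $\dim V_i=2$. It fails for every $p$. Write $p=g_1+g_2+g_3$ with $g_i\in V_i$. Since $V_iV_i=0$, the space $B_2p$ is spanned by $V_1\otimes V_2\otimes g_3$, $V_1\otimes g_2\otimes V_3$ and $g_1\otimes V_2\otimes V_3$. All of these die in $(V_1/kg_1)\otimes(V_2/kg_2)\otimes(V_3/kg_3)$, a nonzero quotient of $B_3$. So $B_2p\ne B_3$, and $\hat B$ would have a nonzero component in degree $4$. In this commutative algebra, right multiplication by $p$ is too small.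

The way out is to keep the Hilbert series and make the algebra noncommutative, with one pair of generators $p,q$ whose products *from the right* can be prescribed freely.

## 5. A Koszul algebra with a free choice of right multiplication

**Step 1: a Koszul algebra $E$ of dimensions $1,4,4$.** This is the subalgebra over which $B$ will be free. Let
$$\mathcal A=\langle a_1,a_2\rangle,\quad\mathcal C=\langle c_1,c_2\rangle,\quad U=\mathcal A\oplus\mathcal C,\quad Z=\mathcal A\otimes\mathcal C,\quad E=k\oplus U\oplus Z$$
in degrees $0,1,2$. The product is $a\cdot c=a\otimes c$ for $a\in\mathcal A$, $c\in\mathcal C$, while $\mathcal A\mathcal A=\mathcal C\mathcal C=\mathcal C\mathcal A=0$ and $E_+Z=ZE_+=0$. All triple products in $E_+$ vanish, so $E$ is associative.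

Let $H=E/E\mathcal C$. As $E\mathcal C=\mathcal C\oplus Z$, we have $H=k\oplus\mathcal A$. The multiplication $E\otimes\mathcal C\to E\mathcal C$ kills $E\mathcal C\otimes\mathcal C$, because $\mathcal C\mathcal C=0$ and $Z\mathcal C=0$, so it induces a surjection $H\otimes\mathcal C\to E\mathcal C$. Here $1\otimes c\mapsto c$ and $a\otimes c\mapsto ac$, and $\mathcal A\otimes\mathcal C= Z$, so it is an isomorphism. With the grading this says $H^2(-1)\cong E\mathcal C$. From
$$0\to H^2(-1)\to E\to H\to0$$
we get, for $i\ge1$, an embedding $\operatorname{Tor}^E_i(H)_j\hookrightarrow\operatorname{Tor}^E_{i-1}(H)^2_{j-1}$. Since $\operatorname{Tor}_0(H)=k$ in degree $0$, induction on $i$ shows that $H$ is linear.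

The top component $\mathcal A$ of $H$ is a trivial module, so $0\to k^2(-1)\to H\to k\to0$ is exact. In
$$\operatorname{Tor}^E_i(H)_j\to\operatorname{Tor}^E_i(k)_j\to\operatorname{Tor}^E_{i-1}(k)^2_{j-1}$$
the left term vanishes for $i\neq j$, and the right one does by induction on $i$. So $k$ is a linear $E$-module.

**Step 2: the algebra $B$, for an arbitrary $f$.** Here we attach $p,q$ to $E$. Let $\mathcal L=\langle p,q\rangle$ and let $f:U\otimes\mathcal L\to Z$ be *any* linear map. Put
$$B_0=k,\quad B_1=U\oplus\mathcal L,\quad B_2=Z\oplus(\mathcal L\otimes U),\quad B_3=\mathcal L\otimes Z,\quad B_j=0\ (j>3).$$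
For $u,u'\in U$, $\ell,\ell'\in\mathcal L$, $z\in Z$, $v\in B_1$ define

- $u\cdot u'=uu'\in Z$ (product of $E$), $\ \ell\cdot u=\ell\otimes u$, $\ u\cdot\ell=f(u,\ell)$, $\ \ell\cdot\ell'=0$;
- $\ell\cdot z=\ell\otimes z$, $\ u\cdot z=0$, $\ v\cdot(\ell\otimes u)=0$;
- $z\cdot v=0$, $\ (\ell\otimes u)\cdot u'=\ell\otimes uu'$, $\ (\ell\otimes u)\cdot\ell'=\ell\otimes f(u,\ell')$.

Since $B_4=0$, associativity needs checking only for $v_1,v_2,v_3\in B_1$.

- If $v_1=u\in U$: $v_2v_3\in Z\oplus(\mathcal L\otimes U)$ is killed by $u$ from the left, so $u(v_2v_3)=0$. Also $uv_2\in Z$, so $(uv_2)v_3=0$.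
- If $v_1=\ell$, $v_2=u$: here $uv_3\in Z$, and both $(\ell u)v_3$ and $\ell(uv_3)$ equal $\ell\otimes(uv_3)$.
- If $v_1=\ell$, $v_2=\ell'$: $(\ell\ell')v_3=0$. Also $\ell'v_3\in\mathcal L\otimes U$, so $\ell(\ell'v_3)=0$.

So $B$ is an algebra of dimensions $1,6,12,8$ containing $E$. Since $\ell E=\ell\oplus(\ell\otimes U)\oplus(\ell\otimes Z)$, we have $B=E\oplus pE\oplus qE=(k\oplus\mathcal L)\otimes E$, a free right $E$-module.

**Step 3: $B$ is Koszul, whatever $f$ is.** By Lemma 1(b) and Step 1, $T=B\otimes_Ek=k\oplus\mathcal L$ is a linear $B$-module. Its top component $\mathcal L$ is a trivial submodule, so $0\to k^2(-1)\to T\to k\to0$ is exact. In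
$$\operatorname{Tor}^B_i(T)_j\to\operatorname{Tor}^B_i(k)_j\to\operatorname{Tor}^B_{i-1}(k)^2_{j-1}$$
the outer terms vanish for $i\ne j$, by linearity of $T$ and by induction on $i$. So $k$ is a linear $B$-module.

## 6. Choosing $f$ so that $Bp$ contains $B_3$ and $B/Bp$ is linear

What should $f$ satisfy? Since $B_2p=\mathcal L\otimes f(U,p)$, we get $B_2p=B_3$ exactly when $f(\cdot,p):U\to Z$ is onto. As $\dim U=\dim Z=4$, this means bijective. For linearity of $B/Bp$ we must understand the map $b\mapsto bp$. It kills $B\mathcal L$, because $\mathcal L\mathcal L=0$, so $B/B\mathcal L$ must be studied. The left ideal $B\mathcal L$ comes from the $E$-module $E\mathcal L$, whose relations are the kernel of $f$. That kernel is easiest to handle if $\mathcal A\otimes\mathcal L$ already maps bijectively to $Z$. So we ask for two properties: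

- (F1) $f|_{\mathcal A\otimes\mathcal L}:\mathcal A\otimes\mathcal L\to Z$ is bijective;
- (F2) $f(\cdot,p):U\to Z$ is bijective.

They are compatible. Take
$$f(a_i,p)=a_ic_1,\quad f(a_i,q)=a_ic_2,\quad f(c_i,p)=a_ic_2,\quad f(c_i,q)=0\qquad(i=1,2). \tag{3}$$
For (F1), the four values $a_ic_1,a_ic_2$ form a basis of $Z$. For (F2), the values of $f(\cdot,p)$ on $a_1,a_2,c_1,c_2$ are $a_1c_1,a_2c_1,a_1c_2,a_2c_2$. From now on $f$ is given by (3).

**Step 4: the $E$-module $W$ is linear.** This module is $E\mathcal L$ with its degrees shifted. Let $W_0=\mathcal L$, $W_1=Z$, with $u\ell=f(u,\ell)$. As $W_2=0$, this is an $E$-module, and by (F1) it is generated by $W_0$. Let $R_W$ be the kernel of the surjection $E\otimes\mathcal L\to W$. In degree $1$ it is $J=\ker f$, and in degree $2$ it is $Z\otimes\mathcal L$.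

By (F1) there is a unique linear $h:\mathcal C\otimes\mathcal L\to\mathcal A\otimes\mathcal L$ with $f\circ h=f|_{\mathcal C\otimes\mathcal L}$, and
$$J=\{x-h(x):x\in\mathcal C\otimes\mathcal L\}.$$
Indeed the right side lies in $\ker f$ and has dimension $4=8-4$. For $a\in\mathcal A$, $c,c'\in\mathcal C$, $\ell\in\mathcal L$,
$$a\cdot\big(c\otimes\ell-h(c\otimes\ell)\big)=ac\otimes\ell,\qquad c'\cdot\big(c\otimes\ell-h(c\otimes\ell)\big)=0,$$
because $\mathcal A\mathcal A=\mathcal C\mathcal C=\mathcal C\mathcal A=0$. Thus $\mathcal C J=0$ and $ZJ=0$, so the multiplication $E\otimes J\to R_W$ factors through $H\otimes J$. It is the identity on $J$, and on $\mathcal A\otimes J\cong\mathcal A\otimes\mathcal C\otimes\mathcal L$ it is the bijection onto $Z\otimes\mathcal L$ just computed. Hence $R_W\cong H^4(-1)$. Since $H$ is linear (Step 1), Lemma 1(a) for $0\to R_W\to E\otimes\mathcal L\to W\to0$ shows that $W$ is linear.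

**Step 5: $B/B\mathcal L$ is linear.** We pass from $E$ to $B$ by induction of modules. First,
$$B\mathcal L=\mathcal L\oplus Z\oplus(\mathcal L\otimes Z),$$
because $U\mathcal L=f(U\otimes\mathcal L)=Z$, $\mathcal L\mathcal L=0$, $Z\mathcal L=0$ and $(\ell\otimes u)\ell'=\ell\otimes f(u,\ell')$. The $E$-submodule $E\mathcal L=\mathcal L\oplus Z$ is $W(-1)$, so multiplication gives a surjection of $B$-modules
$$B\otimes_EW=(k\oplus\mathcal L)\otimes W=\mathcal L\oplus Z\oplus(\mathcal L\otimes\mathcal L)\oplus(\mathcal L\otimes Z)\ \longrightarrow\ B\mathcal L(1).$$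
It sends $\mathcal L\otimes\mathcal L$ to $\mathcal L\mathcal L=0$ and is injective on $\mathcal L\oplus Z\oplus(\mathcal L\otimes Z)$. So its kernel is $\mathcal L\otimes\mathcal L$. This is a submodule concentrated in degree $1$, and therefore it is $k^4(-1)$. Now $B\otimes_EW$ is linear by Lemma 1(b), and $k$ is linear by Step 3, so Lemma 1(a) shows that $B\mathcal L(1)$ is linear. Lemma 1(a) for $0\to B\mathcal L\to B\to B/B\mathcal L\to0$ then shows that $B/B\mathcal L$ is linear. Its dimensions are $1,\ 6-2,\ 12-4,\ 8-8$, that is, $1,4,8,0$.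

**Step 6: $M=B/Bp$ is linear and $M_3=0$.** Since $\mathcal L p=0$, the surjection $B\to Bp(1)$, $b\mapsto bp$, factors through $B/B\mathcal L$. By (F2),
$$Bp=kp\oplus f(U,p)\oplus\big(\mathcal L\otimes f(U,p)\big)=kp\oplus Z\oplus(\mathcal L\otimes Z),$$
of dimensions $1,4,8$ in degrees $1,2,3$. So $Bp(1)$ has the same dimensions as $B/B\mathcal L$, and the surjection $B/B\mathcal L\to Bp(1)$ is an isomorphism. Hence $Bp(1)$ is linear by Step 5, and Lemma 1(a) for $0\to Bp\to B\to M\to0$ shows that $M$ is linear. Its dimensions are $1,\ 6-1,\ 12-4,\ 8-8$, that is, $1,5,8,0$.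

## 7. The algebra of dimensions 1, 7, 17, 16 and its quadratic dual

**Step 7: $\hat B$ is Koszul.** Apply Lemma 3 to the Koszul algebra $B$ (Step 3) and the linear module $M=B/Bp$ (Step 6). The algebra $\hat B=B\oplus M(-1)$ is Koszul, with
$$\hat B(t)=(1+6t+12t^2+8t^3)+t(1+5t+8t^2)=1+7t+17t^2+16t^3 .$$

**Step 8: writing down $\hat B^!$.** By Koszul duality $\hat B^!$ is Koszul of cohomological dimension $3$, with $\dim\operatorname{Ext}^{i,i}=1,7,17,16$. To find its relations, let $m$ be the generator of $M(-1)$, in degree $1$. Then $\hat B_1$ has basis $a_1,a_2,c_1,c_2,p,q,m$. By (3) and the rules of Step 2, the nonzero products of basis elements are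

- $a_1c_1=a_1p$, $\ a_2c_1=a_2p$, $\ a_1c_2=a_1q=c_1p$, $\ a_2c_2=a_2q=c_2p$;
- $pa_i$, $pc_i$, $qa_i$, $qc_i$;
- $a_im$, $c_im$, $qm$.

Indeed $pm=0$ because $M=B/Bp$; and $mv=0$ for $v\in\hat B_1$ because the right action on $M$ is through $\varepsilon$ and $M\cdot M=0$. The $4+8+5=17$ elements listed are bases of $Z$, of $\mathcal L\otimes U$ and of $M_1=B_1/kp$, hence together a basis of $\hat B_2$.

The relation space of $\hat B^!$ is $R^\perp$ with $R=\ker(\hat B_1\otimes\hat B_1\to\hat B_2)$, that is, the image of the dual map $\hat B_2^*\to\hat B_1^*\otimes\hat B_1^*$. The functional dual to one of the $17$ basis elements goes to the sum of all $v^*\otimes w^*$ such that $vw$ is that element. Using the same letters for the dual generators, the first four give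
$$a_1c_1+a_1p,\qquad a_2c_1+a_2p,\qquad a_1c_2+a_1q+c_1p,\qquad a_2c_2+a_2q+c_2p,$$
and the other thirteen give $pa_i,pc_i,qa_i,qc_i,a_im,c_im,qm$. These are the relations of Theorem 1, so $A=\hat B^!$. This proves Theorem 1. $\blacksquare$

## 8. Every $d\ge3$, and the constant $49/45$

**Proof of Theorem 2, part 2.** The aim is to raise $d$ one at a time without losing the violation, by tensoring with an algebra of top degree $1$. Let $G=k\oplus k^2$ with zero multiplication on $G_1$. It is Koszul (Section 3), so by Lemma 2 the algebra $\hat B\otimes G^{\otimes(d-3)}$ is Koszul, with Hilbert series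
$$(1+7t+17t^2+16t^3)(1+2t)^{d-3}.$$
The top degree is $d$, with coefficient $16\cdot2^{d-3}\ne0$. Moreover
$$b_1=7+2(d-3)=2d+1,$$
$$b_2=17+14(d-3)+4\binom{d-3}2=17+14d-42+2(d^2-7d+12)=2d^2-1,$$
$$2d\,b_2-(d-1)b_1^2=(4d^3-2d)-(d-1)(4d^2+4d+1)=(4d^3-2d)-(4d^3-3d-1)=d+1>0.$$
The quadratic dual is a Koszul algebra of cohomological dimension $d$ with these $b_1,b_2$, so it violates (1). Together with part 1, inequality (1) holds for all Koszul algebras of cohomological dimension $d$ if and only if $d\le2$. $\blacksquare$

**Proof of Theorem 2, part 3.** Now we tensor $\hat B$ with itself. The quantity $b_1^2-2b_2$ is additive under tensor products: if $b_1''=b_1+b_1'$ and $b_2''=b_2+b_1b_1'+b_2'$, then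
$$(b_1'')^2-2b_2''=(b_1^2-2b_2)+(b_1'^2-2b_2').$$
For $\hat B$ it equals $49-34=15$. So $\hat B^{\otimes e}$, which is Koszul by Lemma 2 and has top degree $d=3e$, satisfies $b_1=7e$ and $b_1^2-2b_2=15e$. Therefore
$$b_2=\frac12b_1^2\left(1-\frac{15e}{49e^2}\right)=\frac12b_1^2\left(1-\frac{45}{49d}\right).$$
Passing to the quadratic dual gives the algebras claimed. This value exceeds $\frac12\left(1-\frac1{cd}\right)b_1^2$ as soon as $\frac{45}{49}<\frac1c$, that is, $c<\frac{49}{45}$; and this happens for every $d=3e$. $\blacksquare$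

## 9. An upper bound from the relations of the dual

It remains to prove part 4, a bound valid for every Koszul algebra. The mechanism: if $B=A^!$ has few relations, its dimensions cannot drop to zero as early as degree $d+1$.

**Step 1: a recursive inequality.** Let $B=A^!$, $V=B_1$, $n=b_1$, and let $R\subset V\otimes V$ be the relations of $B$, $r=\dim R=n^2-b_2$. For $i\ge1$ the sequence
$$B_{i-1}\otimes R\to B_i\otimes V\to B_{i+1}\to0$$
is exact. Indeed $B_{i+1}$ is $V^{\otimes(i+1)}$ modulo all subspaces $V^{\otimes s}\otimes R\otimes V^{\otimes(i-1-s)}$, $0\le s\le i-1$. Dividing by those with $s\le i-2$ gives $B_i\otimes V$, and the remaining one, $V^{\otimes(i-1)}\otimes R$, has in $B_i\otimes V$ the same image as $B_{i-1}\otimes R$. Hence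
$$b_{i+1}\ge n\,b_i-r\,b_{i-1}\qquad(i\ge1). \tag{4}$$

**Step 2: normalization.** This turns (4) into a one-term recursion. Since $B$ is generated in degree $1$ and $B_d\ne0$, we have $b_i>0$ for $0\le i\le d$; also $b_{d+1}=0$. Put $x=r/n^2\ge0$ and $y_i=b_{i+1}/(nb_i)$ for $0\le i\le d$. Then $y_0=1$, $y_i>0$ for $i<d$, $y_d=0$, and dividing (4) by $nb_i$ gives
$$y_i\ge1-\frac{r\,b_{i-1}}{n\,b_i}=1-\frac x{y_{i-1}}\qquad(1\le i\le d). \tag{5}$$

**Step 3: comparison with an explicit solution.** Suppose $x<1/(4\cos^2(\pi/(d+2)))$. As $d\ge1$, we have $\pi/(d+2)\le\pi/3$, so $1/(4\cos^2\theta)$ is continuous and increasing on $[0,\pi/(d+2)]$. We can therefore choose $\theta\in(0,\pi/(d+2))$ with $x\le x':=1/(4\cos^2\theta)$. Put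
$$z_i=\frac{\sin((i+2)\theta)}{2\cos\theta\,\sin((i+1)\theta)}\qquad(0\le i\le d).$$
All $z_i$ are positive, since $0<(i+2)\theta\le(d+2)\theta<\pi$. Also $z_0=\sin(2\theta)/(2\cos\theta\sin\theta)=1$, and for $i\ge1$
$$1-\frac{x'}{z_{i-1}}=1-\frac{\sin(i\theta)}{2\cos\theta\sin((i+1)\theta)}=\frac{2\cos\theta\sin((i+1)\theta)-\sin(i\theta)}{2\cos\theta\sin((i+1)\theta)}=z_i,$$
by $2\cos\theta\sin((i+1)\theta)=\sin((i+2)\theta)+\sin(i\theta)$.

Now $y_i\ge z_i$ for $0\le i\le d$, by induction: $y_0=z_0=1$, and if $y_{i-1}\ge z_{i-1}>0$, then by (5)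
$$y_i\ge1-\frac x{y_{i-1}}\ge1-\frac{x'}{z_{i-1}}=z_i .$$
In particular $y_d\ge z_d>0$, contradicting $y_d=0$.

**Step 4: conclusion.** Hence $x\ge1/(4\cos^2(\pi/(d+2)))$. Since $b_2=n^2-r=(1-x)b_1^2$,
$$b_2\le\left(1-\frac1{4\cos^2(\pi/(d+2))}\right)b_1^2<\frac34b_1^2,$$
where the last inequality is strict because $\cos^2(\pi/(d+2))<1$ and $b_1>0$. This proves part 4 and completes the proof of Theorem 2. $\blacksquare$
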